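# A gap of length $\omega_1$ between derivatives, and infinite germs below a maximal Hardy field

## 1. Pairs $(h'/h^2,\,h')$ with no function between them

Consider a family of smooth increasing functions $h_\alpha:[0,\infty)\to(0,\infty)$, indexed by the countable ordinals $\alpha<\omega_1$, each tending to $+\infty$, and each growing more slowly than all its predecessors. Attach to each of them two positive functions,
$$\lambda_\alpha=\frac{h_\alpha'}{h_\alpha^2},\qquad \mu_\alpha=h_\alpha'.$$
The object on which this lecture turns is such a family with the following extra property: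
$$\text{for all }\alpha<\omega_1,\ k\in\mathbb N:\quad \{\beta<\alpha:\ \lambda_\beta\le\mu_\alpha\text{ on }[k,\infty)\}\ \text{ is finite.}\tag{1}$$

In the families we shall build, any two indices satisfy $\lambda_\beta<\mu_\alpha$ for all large arguments. So (1) is not about whether this inequality holds eventually. It says that the point from which it holds cannot be bounded uniformly over infinitely many $\beta<\alpha$. This is the mechanism of a Hausdorff gap, and it has the following consequence. ("Eventually" always means: for all sufficiently large arguments.)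

**Lemma 1.** Let $\lambda_\alpha,\mu_\alpha:[0,\infty)\to\mathbb R$ $(\alpha<\omega_1)$ satisfy (1). Then there is no function $\phi:[a,\infty)\to\mathbb R$ such that for every $\alpha<\omega_1$, eventually $\lambda_\alpha\le\phi\le\mu_\alpha$.

**Proof.** Suppose $\phi$ is such a function. For each $\alpha$ pick $k_\alpha\in\mathbb N$, $k_\alpha\ge a$, with $\lambda_\alpha\le\phi\le\mu_\alpha$ on $[k_\alpha,\infty)$. There are uncountably many $\alpha$ and only countably many values $k_\alpha$, so some uncountable $\Lambda\subseteq\omega_1$ has $k_\alpha=k$ for all $\alpha\in\Lambda$. Choose $\alpha\in\Lambda$ having infinitely many predecessors in $\Lambda$. For every $\beta\in\Lambda\cap\alpha$ we get $\lambda_\beta\le\phi\le\mu_\alpha$ on $[k,\infty)$. Thus the set in (1) is infinite, a contradiction. $\square$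

**A countable family never has this effect.** Let $\lambda_n,\mu_n$ $(n\in\mathbb N)$ be functions with $\lambda_n\le\mu_m$ eventually, for all $n,m$. Choose $t_0<t_1<\cdots\to\infty$ with $\lambda_n\le\mu_m$ on $[t_N,\infty)$ for all $n,m\le N$, and put $\phi(t)=\max_{n\le N}\lambda_n(t)$ for $t\in[t_N,t_{N+1})$. Then $\lambda_n\le\phi$ on $[t_n,\infty)$. Also $\phi\le\mu_m$ on $[t_m,\infty)$, because on $[t_N,t_{N+1})$ with $N\ge m$ each $\lambda_n$, $n\le N$, lies below $\mu_m$. So the length $\omega_1$ is essential.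

**Example.** Write $\log_m,\exp_m$ for the $m$-fold iterates, with $\log_0(u)=\exp_0(u)=u$. For $h=\log_m t$,
$$\mu=\frac1{t\log t\cdots\log_{m-1}t},\qquad \lambda=\frac1{t\log t\cdots\log_{m-1}t\,(\log_mt)^2}.$$
The first is not integrable at $\infty$, and the second is, since $h'/h^2=-(1/h)'$. This holds for every $h\to\infty$. Hence $\mu_\alpha$ is the derivative of something that diverges, $\lambda_\alpha$ is the derivative of something that converges, and an infinite function $z$ growing more slowly than all $h_\alpha$ ought to have its derivative $z'$ squeezed between all of them. For arbitrary functions this "ought to" fails. In a Hardy field it is a theorem, and this is what the family is for.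

## 2. Hardy fields trap a derivative

Let $\mathcal C$ be the ring of germs at $+\infty$ of continuous functions $[a,\infty)\to\mathbb R$, $a\in\mathbb R$, and $\mathcal C^1$ the subring of germs of $\mathcal C^1$-functions. Let $\mathcal C^\times$ be the group of units of $\mathcal C$: the germs of functions that are eventually nowhere zero. Real numbers are identified with constant germs, and $x$ is the germ of the identity. For germs, $f<g$ means $f(t)<g(t)$ eventually, and $f\prec g$ means $g\in\mathcal C^\times$ and $f(t)/g(t)\to0$.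

**Definition.** A *Hardy field* is a subring $H\subseteq\mathcal C^1$ that is a field and satisfies $h'\in H$ for all $h\in H$. It is *maximal* if it has no proper Hardy field extension. $H^{>\mathbb R}$ is the set of $h\in H$ with $h>r$ for every $r\in\mathbb R$.

**Example.** $\mathbb R(x)$ is a Hardy field, since a nonzero polynomial has no large zeros. No Hardy field contains the germ of $\sin$: it is not zero and not a unit of $\mathcal C$.

We use these facts all the time. A nonzero $f\in H$ is a unit of $\mathcal C$, so by continuity it has constant sign eventually. Hence $H$ is totally ordered by $<$. Applied to $f'$, this shows that every $f\in H$ is eventually constant or eventually strictly monotone, so it has a limit in $[-\infty,+\infty]$. The union of a chain of Hardy fields is a Hardy field, so by Zorn's Lemma every Hardy field is contained in a maximal one.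

**Lemma 2.** Let $H$ be a Hardy field and $h,g,z\in H^{>\mathbb R}$ with $z\le g\prec h$. Then eventually
$$\frac{h'}{h^2}<z'<h'.\tag{2}$$

**Proof.** For the upper bound: $h-z\ge h-g=h(1-g/h)\to\infty$. The derivative of $h-z\in H$ has constant sign or is $0$; since $h-z\to\infty$, it is eventually positive. For the lower bound: $1/z-1/h\in H$ is eventually positive (as $z\le g<h$) and tends to $0$. Its derivative has constant sign or is $0$, so it is eventually negative: $z'/z^2>h'/h^2$. Since $z>1$ eventually and $h'/h^2>0$ (because $h'>0$ eventually, as $h\to\infty$), we get $z'>z^2h'/h^2\ge h'/h^2$. $\square$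

Lemmas 1 and 2 fit together. Suppose all $h_\alpha$ of Section 1 lie in one Hardy field, with $h_{\alpha+1}\prec h_\alpha$ and (1). Then *no Hardy field $H$ containing all $h_\alpha$ has an element $z\in H^{>\mathbb R}$ with $z\le h_\alpha$ for all $\alpha$*. Indeed Lemma 2 with $g=h_{\alpha+1}$, $h=h_\alpha$ would give $\lambda_\alpha<z'<\mu_\alpha$ eventually, for all $\alpha$, against Lemma 1. So the $h_\alpha$ are coinitial in $H^{>\mathbb R}$, and this holds in *every* extension.

## 3. The conjecture, and germs below every iterated logarithm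

In their paper "Constructing $\omega$-free Hardy fields", arXiv:2404.03695 (2024), Matthias Aschenbrenner, Lou van den Dries and Joris van der Hoeven state the following.

**Conjecture.** If $H$ is a maximal Hardy field, then there is no $y\in\mathcal C^1$ such that $1\prec y\prec h$ for all $h\in H^{>\mathbb R}$, and $y'\in\mathcal C^\times$.

In words: can an infinite germ with nonvanishing derivative be smaller than every infinite element of a maximal Hardy field? The results of this lecture are as follows.

**Theorem A.** Let $y\in\mathcal C$ with $y\prec\log_mx$ for all $m$. Then there is a maximal Hardy field $H$ such that $y\prec h$ for all $h\in H^{>\mathbb R}$. Moreover $H^{>\mathbb R}$ has a strictly decreasing coinitial sequence $(h_\alpha)_{\alpha<\omega_1}$ of $\mathcal C^\infty$-germs.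

**Corollary B.** The conjecture is false: there are a maximal Hardy field $H$ and $y\in\mathcal C^1$ with $y'\in\mathcal C^\times$ and $1\prec y\prec h$ for all $h\in H^{>\mathbb R}$. One can even take $y\in\mathcal C^\infty$ lying in some Hardy field.

**Corollary C.** For $y\in\mathcal C$ with $y\succ1$ (that is, $1\prec y$): there is a maximal Hardy field $H$ with $y\prec h$ for all $h\in H^{>\mathbb R}$ if and only if $y\prec\log_mx$ for all $m$.

Everything is proved in ZFC.

**The condition on $y$.** A maximal Hardy field contains $x$ and is closed under logarithms of its positive elements. (This is classical: Hardy, Bourbaki; see Rosenlicht, *Hardy fields*, J. Math. Anal. Appl. 93 (1983).) So it contains every $\log_mx$, and only germs $y\prec\log_mx$ for all $m$ are candidates.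

**Candidates exist, by hand.** Choose $0<t_1<t_2<\cdots\to\infty$ such that $\log_m$ is defined and $\ge m^2$ on $[t_m,\infty)$. Integrate a positive continuous function whose integral over each $[t_m,t_{m+1}]$ is $1$. This gives a $\mathcal C^1$ function $y$ on $[t_1,\infty)$ with $y'>0$ and $y(t_m)=m-1$ for all $m\ge1$. If $M\ge m$ and $t\in[t_M,t_{M+1}]$, then $y(t)\le M$, so
$$\log_mt\ \ge\ \log_Mt\ \ge\ M^2\ \ge\ M\,y(t).\tag{3}$$
Hence $1\prec y\prec\log_mx$ for all $m$, and $y'\in\mathcal C^\times$. So Theorem A gives the first part of Corollary B.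

**A first approach, and where it stops.** Fix $y$ and consider all Hardy fields $K$ with $y\prec k$ for all $k\in K^{>\mathbb R}$. For instance $K=\mathbb R(x)$ qualifies: each infinite positive rational function is $\ge cx$ eventually for some $c>0$. This collection is closed under unions of chains, so Zorn's Lemma gives a maximal member $K$. The argument stops exactly here: $K$ is maximal *in the collection*, and nothing says that it is a maximal Hardy field. A proper extension of $K$ may contain an infinite germ that is not above $y$, because the property is not inherited by extensions. A concrete instance is checked at the end of Section 10. What is needed is a set of germs in $K$ that *forces* the property in all extensions, and the family of Section 1 does this. So the task is: given $y$, build $(h_\alpha)_{\alpha<\omega_1}$ in one Hardy field, all above $y$, with (1).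

There are three things to arrange. We must recognize when smooth functions generate a Hardy field (Sections 4–6), pass below a countable sequence without falling below $y$ (Section 7), and, at limit steps, lower the derivative at selected points to get (1) (Section 8).

## 4. Iterated logarithmic derivatives and good functions

For a positive $\mathcal C^\infty$ function $f$ on an interval put $f_0=f$, and $f_{n+1}=f_n'/f_n$ whenever $f_n$ is defined and positive. So
$$f_n'=f_nf_{n+1}.\tag{4}$$
By (4), derivatives of Laurent monomials in the $f_n$ are combinations of such monomials. If the $f_n$ have very different sizes, a Laurent polynomial in them has a dominant term and does not vanish. The next definition quantifies "very different".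

**Definition.** Let $r\ge1$ be an integer and $J\subseteq[0,\infty)$ an interval. $F$ is *$r$-good on $J$* if $F_0,\dots,F_r$ are defined and positive on $J$ and, on $J$,
$$F_n\ge F_{n+1}^{\,r}\quad(0\le n<r),\qquad F_r(u)\ge\exp_r(u).$$
*Eventually $r$-good* means $r$-good on some $[p,\infty)$. $\mathcal S$ is the set of $\mathcal C^\infty$ germs that are eventually $r$-good for every $r\ge1$.

If $F$ is $r$-good on $J$, then $F_r\ge\exp_r\ge1$. So, going down in $n$, all $F_n\ge1$ and $F_0\ge F_1\ge\dots\ge F_r\ge\exp_r$. Moreover $F$ is $s$-good on $J$ for $1\le s\le r$, as $F_n\ge F_{n+1}^r\ge F_{n+1}^s$ and $F_s\ge F_r\ge\exp_r\ge\exp_s$.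

**Example.** For $F=e^u$: $F_1=1$, so $F$ is not $1$-good. For $F=\exp_2$: $F_1=e^u$, so $F$ is $1$-good. For $F=\exp_3$: $F_1=\exp_2\exp_1$, $F_2=(\log F_1)'=e^u+1$. So $F_2\ge\exp_2$ fails, and $\exp_3$ is not eventually $2$-good. Each $\exp_M$ is good only to a certain order (Lemma 4 below), while an element of $\mathcal S$ grows faster than every $\exp_M$.

For $F\in\mathcal S$ and all $k,n,m\in\mathbb N$, apply $s$-goodness with $s=\max(k,n+1,m)$. This gives, eventually,
$$F_n\ge F_{n+1}^{\,k},\qquad F_0\ge F_1\ge\dots\ge F_{n+1}\ge1,\qquad F_n\ge\exp_m.\tag{5}$$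
In particular eventually $F(u)\ge e^u\ge u$ and $F'=FF_1\ge1$.

**The class $\mathcal G$.** Let $\mathcal G$ be the set of $\mathcal C^\infty$ functions $h:[0,\infty)\to(0,\infty)$ with $h'>0$ and $h\to\infty$. Let $f:[a,\infty)\to\mathbb R$ be $\mathcal C^\infty$ with $f'>0$, $f\to\infty$, and let $b>a$ with $f(b)>0$. Then *some $g\in\mathcal G$ equals $f$ on $[b,\infty)\cap[0,\infty)$*. If $b\le0$, restrict $f$. If $b>0$, take small $\varepsilon,\delta>0$ and a smooth $\psi:\mathbb R\to[0,1]$ that is $0$ on $(-\infty,b-\varepsilon]$ and $1$ on $[b-\varepsilon/2,\infty)$, and let $g'=\psi f'+(1-\psi)\delta$ and $g(b)=f(b)$. Then $\int_0^bg'\le\delta b+\int_{b-\varepsilon}^bf'<f(b)$ for $\varepsilon,\delta$ small, so $g(0)>0$.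

For $g,h\in\mathcal G$ the germ of $g\circ h^{-1}$ depends only on the germs of $g,h$. If $F=g\circ h^{-1}\in\mathcal S$, then $g=F\circ h$, and by (5) eventually
$$g\ge\exp\circ h,\ \text{ so } h\prec g;\qquad g'=F'(h)\,h'\ge h'.\tag{6}$$

**Lemma 3.** If $F$ is eventually $r$-good, then eventually $F_n\ge\log_nF$ for $0\le n\le r-1$.

**Proof.** Let $0\le n\le r-2$. Then $(F_{n+1}-\log F_n)'=F_{n+1}F_{n+2}-F_{n+1}=F_{n+1}(F_{n+2}-1)\to\infty$, since $F_{n+1},F_{n+2}\ge\exp_r$. So $F_{n+1}-\log F_n\to\infty$, and eventually $F_{n+1}\ge\log F_n$. Now iterate: $F_n\ge\log_nF$ implies $F_{n+1}\ge\log F_n\ge\log_{n+1}F$, where all iterated logarithms are defined and $\ge1$ because $F\ge\exp_r$. $\square$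

**Lemma 4.** If $M\ge2r+2$, $r\ge1$, then $\exp_M$ is eventually $r$-good.

**Proof.** Let $L=\exp_M$, $\pi_0=1$, $\pi_i=\exp_1\exp_2\cdots\exp_i$. Then $\exp_i'=\exp_i\exp_{i-1}'$, so $\exp_i'=\pi_i$.

**Step 1: a Hardy field in which to compute.** Each of $\exp_M,\exp_{M-1},\dots,\exp_0$ eventually exceeds every fixed power of each later one in this list. Hence among the monomials of a nonzero polynomial over $\mathbb R$ in these germs one dominates all others, and the polynomial is in $\mathcal C^\times$. The ring of these polynomials is closed under derivation, so its fraction field $K_M\subseteq\mathcal C$ is a Hardy field, and it contains the $L_n$.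

**Step 2: the size of $L_n$.** We claim $L_n\sim\pi_{M-n}$ for $1\le n\le M-1$ ($f\sim g$ means $f/g\to1$). We have $L_1=\pi_M/\exp_M=\pi_{M-1}$. Let $L_n\sim\pi_{M-n}$ and $n+1\le M-1$. As $\pi_{M-n}\to\infty$, $L_n>0$ eventually and $\log L_n/\log\pi_{M-n}\to1$. The derivatives are $L_{n+1}$ and $\sum_{i=1}^{M-n}\exp_{i-1}'=\sum_{i=1}^{M-n}\pi_{i-1}$. Both are in $K_M$, so their quotient has a limit in $[-\infty,+\infty]$. By l'Hôpital's rule this limit is also the limit of $\log L_n/\log\pi_{M-n}$, so it is $1$. Hence $L_{n+1}\sim\sum_{i=1}^{M-n}\pi_{i-1}\sim\pi_{M-n-1}$.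

**Step 3: goodness.** For $i\ge1$, eventually $\exp_i\le\pi_i\le\exp_i^2$: this is clear for $i=1$, and for $i\ge2$ inductively $\pi_i\le\exp_i\exp_{i-1}^2\le\exp_i^2$. Also $\exp_{i+1}\succ\exp_i^k$ for all $k$ and $i\ge0$. So for $0\le n<r$, where $M-n-1\ge1$,
$$L_n\ge\tfrac12\exp_{M-n}\ \succ\ \exp_{M-n-1}^{2r+1}\ \succ\ L_{n+1}^{\,r},$$
and $L_r\sim\pi_{M-r}\ge\exp_{M-r}\succ\exp_r$, since $M-r\ge r+2$. $\square$

## 5. The composition estimate

If $f=\Phi\circ v$, then $f_1=v'\,\Phi_1(v)$ and
$$f_2=\frac{v''}{v'}+v'\Phi_2(v)=v'\Phi_2(v)\Big(1+\frac{v''}{v'^2\,\Phi_2(v)}\Big).$$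
The correction is small if $\Phi_2(v)$ is much larger than $v''/v'^2$. The next lemma says that this persists: $f_n\approx v'\Phi_n(v)$, as long as the derivatives of $v$ are small on the scale of the $\Phi_n$.

**Lemma 5.** For each $r\ge1$ there is an integer $K(r)\ge3r+2$ such that for $K=K(r)$ the following holds. Let $v$ be $\mathcal C^\infty$ on an interval $I$, $\Phi$ positive and $\mathcal C^\infty$ on $v(I)$ with $\Phi_0,\dots,\Phi_r$ defined and positive, and $A:I\to[2,\infty)$ a function, such that at every point of $I$: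

1. (H1) $v'\ge1/A$ and $|v^{(j)}|\le A$ for $1\le j\le r$;
2. (H2) $\Phi_n(v)\ge\Phi_{n+1}(v)^K$ for $0\le n<r$;
3. (H3) $\Phi_r(v)\ge A^K$.

Then for $f=\Phi\circ v$ the functions $f_1,\dots,f_r$ are defined and positive, and

* (a) $\frac12\Phi_n(v)v'\le f_n\le2\Phi_n(v)v'$ for $1\le n\le r$; in particular $f_r\ge\Phi_r(v)/A^2$;
* (b) $f_n\ge f_{n+1}^{\,r}$ for $0\le n<r$.

We may and do take $K(r)$ nondecreasing in $r$.

**Proof.**

**Step 1: an exact formula for $f_n$, to see the shape of the error.** Let $m_1,m_2,\dots$ and $\Phi_1,\Phi_2,\dots$ be indeterminates, $B=\mathbb Z[m_1^{\pm1},m_2,m_3,\dots]$ and $\mathcal L=B[\Phi_1^{\pm1},\Phi_2^{\pm1},\dots]$. Let $D$ be the derivation with $Dm_i=m_{i+1}$ and $D\Phi_i=m_1\Phi_i\Phi_{i+1}$. It imitates $d/du$ on $m_i=v^{(i)}$, $\Phi_i=\Phi_i(v)$.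

Call a monomial $\prod\Phi_i^{e_i}\ne1$ *small* if its nonzero exponent of lowest index is negative. Let $\mathfrak m$ be the $B$-span of the small monomials. Products of small monomials are small: look at the smaller of the two lowest indices, and if they agree, two negative exponents add. Also $D\mathfrak m\subseteq\mathfrak m$: we have
$$D(bM)=(Db)M+b\,m_1\sum_ie_i\,M\,\Phi_{i+1},$$
and if $e_i\ne0$, then $i+1$ is above the lowest index occurring in $M$, so $M\Phi_{i+1}$ is still small.

Define $P_1=0$, $Q_1=1$ and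
$$Q_{n+1}=Q_n(Q_n+P_n),\qquad P_{n+1}=\frac1{m_1\Phi_{n+1}}\Big[\frac{m_2}{m_1}Q_n(Q_n+P_n)+Q_nD(Q_n+P_n)-(Q_n+P_n)DQ_n\Big].$$
By induction $P_n\in\mathfrak m$ and $Q_n\in1+\mathfrak m$. Indeed $Q_n(Q_n+P_n)\in1+\mathfrak m$, the bracket lies in $B+\mathfrak m$, and multiplication by the small monomial $\Phi_{n+1}^{-1}$ and by $m_1^{-1}\in B$ takes $B+\mathfrak m$ into $\mathfrak m$. By induction, $P_n,Q_n$ involve only $m_1,\dots,m_n,\Phi_2,\dots,\Phi_n$. Put $f_n:=m_1\Phi_n(1+P_n/Q_n)$. Then $f_1=m_1\Phi_1$, and since $f_n=m_1\Phi_n(Q_n+P_n)/Q_n$,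
$$\frac{Df_n}{f_n}=\frac{m_2}{m_1}+m_1\Phi_{n+1}+\frac{D(Q_n+P_n)}{Q_n+P_n}-\frac{DQ_n}{Q_n}=m_1\Phi_{n+1}\Big(1+\frac{P_{n+1}}{Q_{n+1}}\Big)=f_{n+1}.$$

**Step 2: the error is small.** Substitute $m_j=v^{(j)}(u)$ and $\Phi_i=\Phi_i(v(u))$. By (4) and the chain rule this is compatible with derivations, as long as only $\Phi_i$ with $i\le r$ are involved after differentiation. By (H3) and (H2), all $\Phi_i(v)\ge1$ $(i\le r)$. For $i_0\le r$, each of $A$ and $\Phi_i(v)$ with $i_0<i\le r$ is at most $\Phi_{i_0}(v)^{1/K}$.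

Write $P_n$ and $Q_n-1$ $(n\le r)$ as sums of terms $bM$, with $b$ an integer times a monomial in the $m_j^{\pm1}$ and $M$ small. Let $c\ge1$ bound the integers in absolute value. Let $d\ge1$ bound the absolute values of all exponents and, for each $b$, the sum of the absolute values of its exponents. By (H1), $|m_j|\le A$ and $|m_1^{-1}|\le A$, so $|b|\le cA^d$. If $i_0$ is the lowest index in $M$, then
$$|bM|\le cA^d\,\Phi_{i_0}^{-1}\prod_{i_0<i\le r}\Phi_i^{d}\le c\,\Phi_{i_0}^{-1+d(r+1)/K}\le c\,\Phi_{i_0}^{-1/2}\le c\,A^{-K/2}\le c\,2^{-K/2},\quad\text{if }K\ge2d(r+1).$$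
The numbers $c$, $d$ and the number of terms depend only on $r$. So for $K$ large, $|P_n|\le\frac18$ and $|Q_n-1|\le\frac18$ for $n\le r$, whence $|P_n/Q_n|\le\frac17\le\frac12$. By induction on $n\le r$, the function $f_n$ belonging to $f=\Phi\circ v$ is defined, equals $v'\Phi_n(v)(1+P_n/Q_n)$, is positive, and satisfies the inequalities in (a). Finally $f_r\ge\frac12v'\Phi_r(v)\ge\frac1{2A}\Phi_r(v)\ge A^{-2}\Phi_r(v)$, as $A\ge2$.

**Step 3: (b).** For $1\le n<r$ use $A\le\Phi_{n+1}(v)$:
$$f_n\ge A^{-2}\Phi_n(v)\ge A^{-2}\Phi_{n+1}(v)^K\ge\Phi_{n+1}(v)^{K-2},\qquad f_{n+1}\le2A\,\Phi_{n+1}(v)\le A^2\Phi_{n+1}(v)\le\Phi_{n+1}(v)^3,$$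
so $f_{n+1}^r\le\Phi_{n+1}(v)^{3r}\le f_n$, as $K\ge3r+2$. For $n=0$: likewise $f_1\le\Phi_1(v)^3$, so $f_1^r\le\Phi_1(v)^{3r}\le\Phi_1(v)^K\le\Phi(v)=f_0$.

Enlarging $K$ only strengthens (H2) and (H3), since all quantities involved are $\ge1$. So $K(r)$ can be taken to be an integer, nondecreasing in $r$. $\square$

## 6. The class $\mathcal S$: composition, inverses, and Hardy fields

**Lemma 6.** If $F,v\in\mathcal S$, then $F\circ v\in\mathcal S$, and for all $n,m\ge0$ eventually $(F\circ v)_n\ge\exp_m\circ v$.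

**Proof.** Fix $r\ge1$ and let $K=K(r)$. We check the hypotheses of Lemma 5 for $\Phi=F$, $A=v^2$ on some $[p,\infty)$.

(H1): By (4) and induction, $v^{(j)}=v\,p_j(v_1,\dots,v_j)$ with $p_j$ a polynomial with nonnegative integer coefficients. By (5), $1\le v_i\le v_1$ for $1\le i\le r$, so $|v^{(j)}|\le C\,v\,v_1^k$ for some $C,k$. As $v_1\to\infty$ and $v\ge v_1^{k+1}\ge Cv_1^k$ eventually, $|v^{(j)}|\le v^2=A$ for $1\le j\le r$. Moreover $v'=vv_1\ge1\ge1/A$, and $A\ge2$ eventually.

(H2) and (H3): by (5) for $F$, eventually $F_n\ge F_{n+1}^K$ for $n<r$ and $F_r(w)\ge e^w\ge w^{2K}$; insert $w=v\to\infty$.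

Let $f=F\circ v$. By (a), $f_n\ge\frac12F_n(v)v'\ge\frac12F_n(v)$ for $1\le n\le r$. By (5), $F_n\ge\exp_{m+1}\ge2\exp_m$ eventually, for each $m$. So eventually $f_n\ge\exp_m(v)\ge\exp_m(u)$, as $v(u)\ge u$; for $n=0$ this is clear from $F\ge\exp_m$. Together with (b), $f$ is eventually $r$-good. Since $r$ was arbitrary, both claims follow. $\square$

**Lemma 7.** Let $F\in\mathcal S$ or $F=\exp$, and $\varphi=F^{-1}$. Then eventually $\varphi(u)\le u$, $\varphi'(u)\ge u^{-2}$, and for each $j\ge1$ eventually $|\varphi^{(j)}|\le1$.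

**Proof.** For $\varphi=\log$: $\log u\le u$, $1/u\ge u^{-2}$, and $|\varphi^{(j)}|=(j-1)!\,u^{-j}\to0$. Let $F\in\mathcal S$. As $F(s)\ge s$ eventually, $\varphi(u)\le u$. With $s=\varphi(u)$ and $F_1\le F$,
$$\varphi'(u)=\frac1{F'(s)}=\frac1{(FF_1)(s)}\ge F(s)^{-2}=u^{-2}.$$
Next, $\varphi^{(j)}=T_j\circ\varphi$ with $T_1=1/(FF_1)$ and $T_{j+1}=T_j'/(FF_1)$. By (4), differentiating a Laurent monomial in $F,F_1,F_2,\dots$ multiplies it by factors $F_{i+1}$ and integers, which leaves the exponent of $F=F_0$ unchanged. Hence, by induction, $T_j$ is an integer combination of Laurent monomials with *negative* exponent of $F$. By (5), for some $k$ such a monomial is eventually at most $F^{-1}F_1^k\le F_1^{-1}\to0$, using $1\le F_i\le F_1$ and $F\ge F_1^{k+1}$. So $T_j\to0$, and eventually $|\varphi^{(j)}|\le1$. $\square$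

**Lemma 8.** Let $h_1,\dots,h_k\in\mathcal G$, $h_1=x+1$ as germs, and $h_i\circ h_{i+1}^{-1}\in\mathcal S$ for $1\le i<k$. Then every nonzero element of the ring $\mathbb R[h_i^{(n)}:1\le i\le k,\ n\ge0]$ is in $\mathcal C^\times$.

**Proof.** For $k=1$ the ring is $\mathbb R[x]$. Let $k\ge2$.

**Step 1: change the variable so that the slowest function becomes the identity.** Let $E=h_k^{-1}$ and $e_i=h_i\circ E$, so $e_k=u$. We have $e_{k-1}=h_{k-1}\circ h_k^{-1}\in\mathcal S$, and $e_i=(h_i\circ h_{i+1}^{-1})\circ e_{i+1}$. By downward induction with Lemma 6, $e_i\in\mathcal S$ for all $i<k$, and for all $n,m$ eventually $(e_i)_n\ge\exp_m\circ e_{i+1}$ (for $i=k-1$ this is (5)).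

**Step 2: a ring of Laurent polynomials with dominant terms.** List the germs
$$(e_1)_0,(e_1)_1,\dots;\quad(e_2)_0,(e_2)_1,\dots;\quad\dots;\quad(e_{k-1})_0,(e_{k-1})_1,\dots;\quad u.$$
Each tends to $+\infty$, and each eventually exceeds every fixed power of each later one: within a block by (5), and from one block to the next because $(e_i)_n\ge\exp\circ e_{i+1}$. So a quotient of two distinct Laurent monomials in these germs tends to $0$ or $\infty$, according to the sign of its first nonzero exponent. Hence in a nonzero Laurent polynomial over $\mathbb R$ one term dominates all others, and every nonzero element of the ring $\mathcal L$ of these Laurent polynomials is eventually nonvanishing. By (4) and $u'=1$, $\mathcal L$ is closed under $d/du$.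

**Step 3: back to the $h_i$.** As $h_1=x+1$, $E=e_1-1$ and $E'=e_1(e_1)_1$, a unit of $\mathcal L$. If $f\circ E\in\mathcal L$, then $f'\circ E=(f\circ E)'/E'\in\mathcal L$. Starting from $h_i\circ E=e_i\in\mathcal L$ we get $h_i^{(n)}\circ E\in\mathcal L$ for all $n$. If $f\ne0$ is in the ring of the lemma, then $0\ne f\circ E\in\mathcal L$ is eventually nonvanishing, and so is $f$. $\square$

Since the ring of Lemma 8 consists of $\mathcal C^\infty$ germs and is closed under derivation, its fraction field in $\mathcal C$ is a Hardy field.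

## 7. Passing below a countable sequence while staying above $y$

Fix a $\mathcal C^\infty$ nondecreasing $\chi:\mathbb R\to[0,1]$ with $\chi=0$ on $(-\infty,\frac13]$ and $\chi=1$ on $[\frac23,\infty)$. By the mean value theorem fix $\theta\in(0,1)$ with $\chi'(\theta)\ge1$. Fix also a continuous $y:[0,\infty)\to(0,\infty)$.

Given $g_0,g_1,\dots$, each slower than the one before, we want $h$ below all of them with $g_j\circ h^{-1}\in\mathcal S$ for all $j$. We construct the inverse $E$ of $h$: follow $g_0^{-1}$, then pass to $g_1^{-1}$ in a window of length $1$, then to $g_2^{-1}$, and so on, waiting very long between the windows. Lemma 5 controls the windows.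

**Lemma 9.** Let $g_0,g_1,\dots\in\mathcal G$ satisfy

* (i) for all $j\in\mathbb N$, $r\ge1$, for all sufficiently large $N$, $g_j\circ g_N^{-1}$ is eventually $r$-good;
* (ii) for each $N$, $\varphi_N:=g_{N+1}\circ g_N^{-1}$ satisfies eventually $\varphi_N(u)\le u$, $\varphi_N'(u)\ge u^{-2}$, and $|\varphi_N^{(i)}|\le1$ eventually for each $i\ge1$;
* (iii) $y\prec\log_m\circ g_N$ for all $m,N$.

Then there is $h\in\mathcal G$ with $g_j\circ h^{-1}\in\mathcal S$ for all $j$, and $y\prec\log_m\circ h$ for all $m$.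

**Proof.**

**Step 1: the order of goodness available at stage $N$.** Let $\kappa(r)=\max(K(r),2r+2)$. Let $\rho_N$ be the largest $r\in\{1,\dots,N\}$ such that for all $j\le r$ and all $M\ge N$, $g_j\circ g_M^{-1}$ is eventually $\kappa(r)$-good ($\rho_N=0$ if there is none). By (i), for fixed $r$ the condition holds for all large $N$. So $\rho_N\to\infty$.

**Step 2: where to put the windows.** Choose recursively $U_0<U_1<\cdots$. At stage $N$ write $r=\rho_N$, $K=K(r)$, $\kappa=\kappa(r)$ (if $r\ge1$), and take $U_N\ge2$, $U_N>U_{N-1}+1$ (for $N\ge1$), $U_N\ge g_N(N)$, so large that: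

1. on $[U_N,\infty)$: $\varphi_N$ is defined, $0<\varphi_N(u)\le u$, $\varphi_N'\ge u^{-2}$, $|\varphi_N^{(i)}|\le1$ for $1\le i\le\max(r,1)$;
2. $\log_N\circ g_{N+1}$ is defined and $\ge Ny$ on $[g_N^{-1}(U_N),\infty)$;
3. if $r\ge1$, for each $j\le r$: $G:=g_j\circ g_N^{-1}$ is $\kappa$-good on $[U_N,\infty)$; $\Phi:=g_j\circ g_{N+1}^{-1}$ is $\kappa$-good on $[\varphi_N(U_N),\infty)$, and $\Phi_r\ge\log_r\Phi$ there;
4. if $r\ge1$, for $u\ge U_N$: $1+C_r(u+2)\le u^2$, where $C_r=2^r\max_{l\le r}\|\chi^{(l)}\|_\infty$, and $\exp_{r+2}(u)\ge u^{2K+4}\exp_r(u)$.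

Item 1 is possible by (ii), item 2 by (iii). Item 3 is possible by the choice of $\rho_N$, by Lemma 3 (note $r\le\kappa-1$), and because $\varphi_N(U_N)\to\infty$ as $U_N\to\infty$. Item 4 is clear.

**Step 3: the function $h$.** Define $E$ on $[U_0,\infty)$ by
$$g_{N+1}(E(u))=v(u):=\varphi_N(u)+\chi(u-U_N)\,(u-\varphi_N(u))\quad(U_N\le u\le U_N+1),$$
$$E(u)=g_{N+1}^{-1}(u)\quad(U_N+1\le u\le U_{N+1}).$$
Since $\varphi_N(u)\le v(u)\le u$, $v(u)$ lies in the range of $g_{N+1}$. To the right of $U_N$ and near it, $\chi=0$ and $E=g_{N+1}^{-1}\circ\varphi_N=g_N^{-1}$, as on the left. Near $U_N+1$, $v(u)=u$. So $E$ is $\mathcal C^\infty$. On $[U_N,U_N+1]$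
$$v'=(1-\chi)\varphi_N'+\chi+\chi'\cdot(u-\varphi_N)\ \ge\ u^{-2}>0,$$
so $E'>0$ everywhere. Moreover $E(U_N)=g_N^{-1}(U_N)\ge N$, so $E\to\infty$. Let $h\in\mathcal G$ agree eventually with $E^{-1}$.

**Step 4: $e_j:=g_j\circ E$ is in $\mathcal S$.** Let $r=\rho_N\ge1$ and $j\le r$.

On $[U_N+1,U_{N+1}]$: $e_j=\Phi$ is $\kappa$-good, hence $r$-good, as $\varphi_N(U_N)\le U_N$.

On $[U_N,U_N+1]$: $e_j=\Phi\circ v$. Apply Lemma 5 with $A=u^2\ge2$.

(H1): $v'\ge u^{-2}=1/A$. The function $u-\varphi_N$ and its derivatives of order $\le r$ are bounded by $u+2$ in absolute value, so by Leibniz' rule $|v^{(i)}|\le1+2^i\max_{l\le i}\|\chi^{(l)}\|_\infty(u+2)\le1+C_r(u+2)\le u^2$ for $1\le i\le r$.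

(H2): $v\ge\varphi_N(u)\ge\varphi_N(U_N)$, and $\Phi$ is $\kappa$-good there with $\kappa\ge K\ge r$.

(H3): $\Phi_r$ is increasing on $[\varphi_N(U_N),\infty)$, as $\Phi_r'=\Phi_r\Phi_{r+1}>0$ (here $r+1\le\kappa$). Using $\Phi\circ\varphi_N=G$ and $G\ge G_\kappa\ge\exp_\kappa$ on $[U_N,\infty)$,
$$\Phi_r(v)\ge\Phi_r(\varphi_N(u))\ge\log_r\Phi(\varphi_N(u))=\log_rG(u)\ge\exp_{\kappa-r}(u)\ge\exp_{r+2}(u)\ge u^{2K+4}\exp_r(u)\ge A^K.$$

So Lemma 5 applies. It gives $(e_j)_r\ge\Phi_r(v)/A^2\ge u^{2K}\exp_r(u)\ge\exp_r(u)$, and together with (b), $e_j$ is $r$-good on $[U_N,U_N+1]$.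

Thus $e_j$ is $\rho_N$-good on both intervals for all $N$ with $\rho_N\ge\max(j,1)$. As $\rho_N\to\infty$, $e_j$ is eventually $s$-good for each $s$. So $g_j\circ h^{-1}=e_j\in\mathcal S$ as germs.

**Step 5: $h$ stays above $y$.** On $[U_N,U_N+1]$, $v\le u$ says $g_{N+1}(E(u))\le u$, that is, $E^{-1}\ge g_{N+1}$ at $E(u)$; on $[U_N+1,U_{N+1}]$ there is equality. So on $[E(U_N),E(U_{N+1})]$, where $E(U_N)=g_N^{-1}(U_N)$, item 2 gives $\log_N\circ E^{-1}\ge\log_N\circ g_{N+1}\ge Ny$. For $N\ge m$ we have $\log_m\ge\log_N$ where defined, so $\log_m\circ E^{-1}\ge Ny$ there. Hence $y\prec\log_m\circ h$. $\square$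

## 8. Making the derivative dive at limit steps

One could now iterate Lemma 9 through all $\alpha<\omega_1$. This gives a decreasing chain above $y$ in one Hardy field, but nothing yet enforces (1). At a limit ordinal $\alpha$, let $z$ be the function given by Lemma 9. For each $k$ the set $S_k=\{\beta<\alpha:\lambda_\beta\le z'\text{ on }[k,\infty)\}$ meets each $\gamma<\alpha$ in a finite set, if the chain satisfied (1) below $\alpha$; we check this in Section 9. But nothing prevents $S_k$ from being infinite, with elements cofinal in $\alpha$. We repair $z$: for the finitely many bad $\beta$ in each block $[\gamma_i,\gamma_{i+1})$ we create a point $s_i\ge i$ at which the new derivative $h'$ dips below $\lambda_\beta$.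

Why is this affordable? In the variable $z$, the factor to be gained is about $G_i=h_{\gamma_i}\circ z^{-1}$ at that point, say $B$. A dip by the factor $B^3$ in a very short window costs derivatives of size a power of $B$. For $j<i$, the function $G_j=h_{\gamma_j}\circ z^{-1}$ has $(G_j)_r\ge\exp\circ G_i$, more than any power of $B$. So Lemma 5 tolerates the dip for all $j<i$, and each fixed $j$ is below all later $i$.

For $h\in\mathcal G$ put $\lambda[h]=h'/h^2$ and $\mu[h]=h'$, positive functions on $[0,\infty)$.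

**Lemma 10.** Let $\alpha<\omega_1$ be a limit ordinal, $(h_\beta)_{\beta<\alpha}$ in $\mathcal G$ with $h_\beta\circ h_\gamma^{-1}\in\mathcal S$ for $\beta<\gamma<\alpha$. Let $z\in\mathcal G$ with $h_\beta\circ z^{-1}\in\mathcal S$ for all $\beta<\alpha$ and $y\prec\log_m\circ z$ for all $m$. Let $\gamma_0<\gamma_1<\cdots$ be cofinal in $\alpha$ and $D_i\subseteq[\gamma_i,\gamma_{i+1})$ finite. Then there are $h\in\mathcal G$, $k_0\in\mathbb N$ and reals $s_i\ge i$ $(i\ge1)$ such that

* $h_\beta\circ h^{-1}\in\mathcal S$ for all $\beta<\alpha$, and $y\prec\log_m\circ h$ for all $m$;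
* $h'\le z'$ on $[k_0,\infty)$;
* $h'(s_i)<\lambda[h_\beta](s_i)$ for all $i\ge1$, $\beta\in D_i$.

**Proof.**

**Step 1: choice of the windows.** Let $G_i=h_{\gamma_i}\circ z^{-1}\in\mathcal S$ and $F^\beta=h_\beta\circ z^{-1}\in\mathcal S$. Choose recursively $U_0<U_1<\cdots$, and with $c_i=\sum_{l<i}\eta_l$ put
$$p_i=U_i+c_i,\qquad B_i=G_i(p_i),\qquad\eta_i=B_i^{-3},\qquad w_i=B_i^{-6}.$$
Here $U_i\ge1$ is so large that $U_i\ge U_{i-1}+1$ (for $i\ge1$), $U_i\ge z(i)$, that is, $z^{-1}(U_i)\ge i$, and, writing $r=i$, $K=K(i)$ in item 3: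

1. $G_i$ is $1$-good and $G_i\ge2^{i+1}$ on $[U_i,\infty)$;
2. on $[U_i,\infty)$, for each $\beta\in D_i$: $F^\beta\le G_i$ and $(F^\beta)_1\ge1$;
3. if $i\ge1$: on $[U_i,\infty)$, for each $j<i$: $G_j$ is $\max(K,r)$-good, $(G_j)_r\ge G_i^{(6r+1)(K+2)+1}$, $G_i\ge\exp_r$, and $G_i\ge1+\max_{n\le r}\|\chi^{(n)}\|_\infty$.

By item 1, $G_i\ge(G_i)_1\ge1$ on $[U_i,\infty)$, $B_i\ge2^{i+1}$, and $\sum_l\eta_l\le\sum_l2^{-3(l+1)}\le1$. Item 2 is possible: if $\beta>\gamma_i$, then $h_{\gamma_i}\circ h_\beta^{-1}\in\mathcal S$, and $h_\beta\le h_{\gamma_i}$ eventually by (6). Item 3 is possible: $G_j=(h_{\gamma_j}\circ h_{\gamma_i}^{-1})\circ G_i$, so $(G_j)_r\ge\exp\circ G_i$ eventually, by Lemma 6; the rest is clear from (5).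

**Step 2: the function $h$ and its lower bound.** Let
$$V(u)=u+\sum_i\eta_i\,\chi\big((u-U_i)/w_i\big),\qquad E=z^{-1}\circ V\quad\text{on }[U_0,\infty).$$
As $w_i<1$, the windows $W_i=[U_i,U_i+w_i]$ are disjoint. $V$ is $\mathcal C^\infty$, $V'\ge1$, and $u\le V(u)\le u+1$. Let $h\in\mathcal G$ equal $E^{-1}$ on $[E(U_1),\infty)$ (possible, as $E^{-1}$ takes the value $U_1>0$ at $E(U_1)>E(U_0)$), and let $k_0\in\mathbb N$, $k_0\ge E(U_1)$. On $[E(U_1),\infty)$ we have $z=V\circ h$. So $h'=z'/V'(h)\le z'$, and $z=V(h)\le h+1$. Hence $h\ge z-1$, and $\log_m(z-1)\sim\log_mz$ because $s\sim t\to\infty$ implies $\log s\sim\log t$. So $y\prec\log_m\circ h$ for all $m$.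

**Step 3: on $W_i$, $G_i\circ V$ is about $B_i$.** For $u\in W_i$ the terms with $l<i$ contribute $c_i$ and those with $l>i$ nothing. So $V(u)\in[p_i,p_i+w_i+\eta_i]\subseteq[p_i,p_i+B_i^{-2}]$, as $B_i^{-6}+B_i^{-3}\le B_i^{-2}$ for $B_i\ge2$. Since $(1/G_i)'=-(G_i)_1/G_i\ge-1$, for $\sigma$ in the latter interval $1/G_i(\sigma)\ge B_i^{-1}-B_i^{-2}\ge\frac1{2B_i}$. As $G_i$ is increasing,
$$B_i\le G_i(\sigma)\le2B_i\qquad(\sigma\in[p_i,p_i+B_i^{-2}]).\tag{7}$$

**Step 4: the dives.** For $i\ge1$ let $u_i=U_i+\theta w_i$, $\sigma=V(u_i)$ and $s_i=E(u_i)=z^{-1}(\sigma)\ge z^{-1}(U_i)\ge i$. Then $h(s_i)=u_i$ and $V'(u_i)\ge(\eta_i/w_i)\chi'(\theta)\ge B_i^3$, so $h'(s_i)=z'(s_i)/V'(u_i)\le z'(s_i)B_i^{-3}$. For $\beta\in D_i$ and $F=F^\beta$ we have $h_\beta=F\circ z$ and, by item 2, $F'(\sigma)=F(\sigma)F_1(\sigma)\ge F(\sigma)$ and $F(\sigma)\le G_i(\sigma)\le2B_i$. Hence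
$$\lambda[h_\beta](s_i)=\frac{F'(\sigma)\,z'(s_i)}{F(\sigma)^2}\ge\frac{z'(s_i)}{F(\sigma)}\ge\frac{z'(s_i)}{2B_i}>\frac{z'(s_i)}{B_i^3}\ge h'(s_i),$$
where $B_i^2>2$ was used.

**Step 5: goodness survives.** Fix $j$ and $s\ge1$. We show that $e_j:=h_{\gamma_j}\circ E=G_j\circ V$ is eventually $s$-good.

*On windows.* Let $i>\max(j,s)$, $r=i$, $K=K(i)$. Apply Lemma 5 on $W_i$ with $\Phi=G_j$, $v=V$ and the constant $A=B_i^{6r+1}\ge2$. (H1): $V'\ge1$, and for $1\le n\le r$, by item 3 at $p_i$,
$$|V^{(n)}|\le1+\eta_iw_i^{-n}\|\chi^{(n)}\|_\infty\le1+B_i\cdot B_i^{6n-3}\le B_i^{6r+1}.$$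
(H2) holds by item 3, as $V\ge U_i$ on $W_i$. (H3): by item 3 and (7),
$$(G_j)_r(V)\ge G_i(V)^{(6r+1)(K+2)}\,G_i(V)\ge A^{K+2}\exp_r(V)\ge A^{K+2}\exp_r(u).$$
So $(e_j)_r\ge(G_j)_r(V)/A^2\ge\exp_r(u)$, and with (b), $e_j$ is $i$-good, hence $s$-good, on $W_i$.

*Between windows.* There $V=u+c$ with a constant $c\in[0,1]$, so $(e_j)_n(u)=(G_j)_n(u+c)$. For $u$ large, $s$-goodness of $G_j$ at $u+c$ gives that of $e_j$ at $u$, as $\exp_s(u+c)\ge\exp_s(u)$.

Hence $e_j\in\mathcal S$ for all $j$. Given $\beta<\alpha$, pick $j$ with $\beta<\gamma_j$. Then $h_\beta\circ h^{-1}=(h_\beta\circ h_{\gamma_j}^{-1})\circ e_j\in\mathcal S$ by Lemma 6. $\square$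

## 9. The chain of length $\omega_1$

**Proposition 11.** Let $y:[0,\infty)\to(0,\infty)$ be continuous with $y\prec\log_mx$ for all $m$. There are $h_\alpha\in\mathcal G$ $(\alpha<\omega_1)$ such that $h_0(t)=t+1$ and, with $\lambda_\alpha=h_\alpha'/h_\alpha^2$ and $\mu_\alpha=h_\alpha'$, for all $\alpha<\omega_1$:

* $(1_\alpha)$ $h_\beta\circ h_\alpha^{-1}\in\mathcal S$ for all $\beta<\alpha$;
* $(2_\alpha)$ $y\prec\log_m\circ h_\alpha$ for all $m$;
* $(3_\alpha)$ for every $k\in\mathbb N$ the set $\{\beta<\alpha:\lambda_\beta\le\mu_\alpha\text{ on }[k,\infty)\}$ is finite.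

**Proof.** We construct the $h_\alpha$ by recursion on $\alpha$.

**Start.** For $h_0(t)=t+1$, $(1_0)$ and $(3_0)$ are empty, and $(2_0)$ holds as $\log_m(t+1)\ge\log_mt$.

**Successor step $\alpha=\delta+1$: pass below all iterated logarithms of $h_\delta$.** Let $g_0=h_\delta$, and let $g_N\in\mathcal G$ agree eventually with $\log_N\circ h_\delta$. As germs, $g_j\circ g_N^{-1}=\exp_{N-j}$ for $N\ge j$, and $\varphi_N=\log$. So in Lemma 9, (i) holds by Lemma 4 (for $N\ge j+2r+2$), (ii) by Lemma 7, and (iii) by $(2_\delta)$, since $\log_m\circ g_N=\log_{m+N}\circ h_\delta$. Let $h_\alpha$ be the function $h$ of Lemma 9. Then $(2_\alpha)$ holds and $h_\delta\circ h_\alpha^{-1}\in\mathcal S$. For $\beta<\delta$, $h_\beta\circ h_\alpha^{-1}=(h_\beta\circ h_\delta^{-1})\circ(h_\delta\circ h_\alpha^{-1})\in\mathcal S$ by Lemma 6. So $(1_\alpha)$ holds. By (6), $\mu_\alpha\le\mu_\delta$ on some $[k',\infty)$, $k'\in\mathbb N$. So the set in $(3_\alpha)$ is contained in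
$$\{\delta\}\cup\{\beta<\delta:\lambda_\beta\le\mu_\delta\text{ on }[\max(k,k'),\infty)\},$$
which is finite by $(3_\delta)$.

**Limit step, first part: a function $z$ below all earlier ones.** Let $\alpha$ be a limit ordinal. Choose $\gamma_0<\gamma_1<\cdots$ cofinal in $\alpha$ and put $g_N=h_{\gamma_N}$. In Lemma 9, (i) holds by $(1_{\gamma_N})$ for $N>j$; (ii) holds by Lemma 7, as $\varphi_N$ is the inverse of $g_N\circ g_{N+1}^{-1}\in\mathcal S$; (iii) holds by $(2_{\gamma_N})$. We get $z\in\mathcal G$ with $h_{\gamma_N}\circ z^{-1}\in\mathcal S$ for all $N$ and $y\prec\log_m\circ z$ for all $m$. For $\beta<\alpha$ choose $N$ with $\beta<\gamma_N$; then $h_\beta\circ z^{-1}=(h_\beta\circ h_{\gamma_N}^{-1})\circ(h_{\gamma_N}\circ z^{-1})\in\mathcal S$ by Lemma 6.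

**Limit step, second part: the indices that need a dive.** Let
$$S_k=\{\beta<\alpha:\lambda_\beta\le z'\text{ on }[k,\infty)\}\quad(k\in\mathbb N),\qquad\text{so } S_k\subseteq S_{k+1}.$$
For each $\gamma<\alpha$, $S_k\cap\gamma$ is finite: by (6) applied to $h_\gamma\circ z^{-1}\in\mathcal S$, $z'\le\mu_\gamma$ on some $[k',\infty)$, so $S_k\cap\gamma\subseteq\{\beta<\gamma:\lambda_\beta\le\mu_\gamma\text{ on }[\max(k,k'),\infty)\}$, and $(3_\gamma)$ applies. So $D_i:=S_i\cap[\gamma_i,\gamma_{i+1})$ is finite. Let $h_\alpha:=h$, with $k_0$ and $s_i$, be given by Lemma 10. Then $(1_\alpha)$ and $(2_\alpha)$ hold.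

**Limit step, third part: $(3_\alpha)$.** Let $k\in\mathbb N$, $k_1=\max(k,k_0,1)$, and let $\beta<\alpha$ with $\lambda_\beta\le\mu_\alpha$ on $[k,\infty)$. As $\mu_\alpha\le z'$ on $[k_0,\infty)$, we have $\beta\in S_{k_1}$. Suppose $\beta\ge\gamma_{k_1}$. Then $\beta\in[\gamma_i,\gamma_{i+1})$ for some $i\ge k_1$, and $\beta\in S_{k_1}\subseteq S_i$, so $\beta\in D_i$. Hence $\mu_\alpha(s_i)<\lambda_\beta(s_i)$, although $s_i\ge i\ge k$: a contradiction. So $\beta\in S_{k_1}\cap\gamma_{k_1}$, a finite set that does not depend on $\beta$. $\square$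

## 10. Coinitiality in every extension: proofs of Theorem A and its corollaries

**Proof of Theorem A.** Replacing $y$ by $|y|+1$, which is still $\prec\log_mx$ for all $m$, and choosing a representative, we may assume that $y:[0,\infty)\to(0,\infty)$ is continuous. Let $(h_\alpha)$ be as in Proposition 11.

**Step 1: one Hardy field contains all $h_\alpha$.** Every element of $R:=\mathbb R[h_\alpha^{(n)}:\alpha<\omega_1,\ n\ge0]$ involves only finitely many $h_\alpha$. Add $h_0=x+1$ to them and order them by increasing index. By $(1_\alpha)$ the hypotheses of Lemma 8 hold, so the nonzero elements of $R$ are in $\mathcal C^\times$. As $R$ consists of $\mathcal C^\infty$ germs and is closed under derivation, its fraction field in $\mathcal C$ is a Hardy field. By Zorn's Lemma it is contained in a maximal Hardy field $H$.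

**Step 2: for each $z\in H^{>\mathbb R}$ there is $\alpha$ with $h_\alpha<z$.** Otherwise, as $H$ is totally ordered, some $z\in H^{>\mathbb R}$ satisfies $z\le h_\alpha$ for all $\alpha<\omega_1$. Let $\alpha<\omega_1$. By $(1_{\alpha+1})$ and (6), $h_{\alpha+1}\prec h_\alpha$, and $z\le h_{\alpha+1}$. Lemma 2 with $g=h_{\alpha+1}$ and $h=h_\alpha$ gives $\lambda_\alpha<z'<\mu_\alpha$ eventually. This holds for every $\alpha<\omega_1$, and the families $(\lambda_\alpha),(\mu_\alpha)$ satisfy (1) by $(3_\alpha)$. So a representative of $z'$ contradicts Lemma 1.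

**Step 3: conclusion.** Let $z\in H^{>\mathbb R}$ and let $\alpha$ be as in Step 2. By $(2_\alpha)$ with $m=0$, $y\prec h_\alpha<z$, so $y\prec z$; this holds for $|y|+1$ in place of the original $y$, hence for the original $y$. Finally, $h_\alpha\in H^{>\mathbb R}$, and $h_\alpha\prec h_\beta$ for $\beta<\alpha$ by $(1_\alpha)$ and (6). So $(h_\alpha)_{\alpha<\omega_1}$ is a strictly decreasing sequence of $\mathcal C^\infty$ germs, coinitial in $H^{>\mathbb R}$ by Step 2. $\square$

**Proof of Corollary B.** The germ $y$ constructed by hand in Section 3 has $y'\in\mathcal C^\times$ and $1\prec y\prec\log_mx$ for all $m$, by (3). Theorem A gives a maximal Hardy field $H$ with $1\prec y\prec h$ for all $h\in H^{>\mathbb R}$. This disproves the conjecture.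

For the last statement we look for a $\mathcal C^\infty$ germ of this kind inside a Hardy field. Apply Lemma 9 with the constant function $1$ in place of $y$, with $g_0=t+1$ and $g_N\in\mathcal G$ agreeing eventually with $\log_N(t+1)$. Here (i) and (ii) hold as in the successor step of Proposition 11, and (iii) says $1\prec\log_{m+N}(t+1)$. We obtain $h\in\mathcal G$ with $g_N\circ h^{-1}\in\mathcal S$ for all $N$. By (6), $h\prec g_N$ for all $N$, and $\log_N(t+1)\sim\log_Nt$. So $1\prec h\prec\log_mx$ for all $m$. By Lemma 8 with $h_1=t+1$, $h_2=h$, the $\mathcal C^\infty$ germ $h$ lies in a Hardy field, and $h'>0$, so $h'\in\mathcal C^\times$. Apply Theorem A to $h$ in place of $y$. $\square$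

**Proof of Corollary C.** "If" is Theorem A. "Only if": a maximal Hardy field $H$ contains $x$ and is closed under logarithms of its positive elements, by the classical theorem recalled in Section 3. So it contains all $\log_mx$, and these lie in $H^{>\mathbb R}$. Hence $y\prec\log_mx$ for all $m$. $\square$

**The first approach of Section 3, in a concrete case.** Let $h$ be the germ from the second part of the proof of Corollary B, and let $K=\mathbb R(\log_mx:m\ge0)$. Each $\log_mx$ eventually exceeds every fixed power of $\log_{m+1}x$, so nonzero polynomials in these germs have a dominant term, and $K$ is a Hardy field; it is closed under derivation since $(\log_mx)'=1/(x\log x\cdots\log_{m-1}x)$. An element $q\in K^{>\mathbb R}$ is $\sim cM$ with $c>0$ and a Laurent monomial $M$ in $x,\dots,\log_nx$, for some $n$, whose first nonzero exponent is positive. The same is true of $M/\log_{n+1}x$, which therefore tends to $\infty$. So $q\succ\log_{n+1}x\succ h$. Thus $h\prec q$ for all $q\in K^{>\mathbb R}$.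

On the other hand, by Lemma 8 there is a Hardy field containing $\mathbb R$, $x$ and $h$. Let $H'$ be a maximal Hardy field containing it. $H'$ contains all $\log_mx$, so it extends $K$. It also contains $\log h$, an infinite germ with $\log h\prec h$. So the property "$h\prec q$ for all infinite positive $q$" holds for $K$ and fails for its extension $H'$. The chain $(h_\alpha)_{\alpha<\omega_1}$ built from $y=h$ makes the difference: by Lemmas 1 and 2, no Hardy field containing it has an infinite element below all $h_\alpha$.
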